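# Area elements and the absence of cycles in the Suarez–Schopf delayed oscillator

## The two-point determinant of a pair of linear delayed solutions

Fix $\alpha\in(0,1)$ and $\tau>0$. Let $a$ be a continuous function on $[0,\infty)$ with $a\le 1$, and let $v,w\in C([-\tau,\infty))$ be two solutions, for $t>0$, of the linear delay equation
$$\dot v(t)=a(t)\,v(t)-\alpha\, v(t-\tau). \tag{1}$$
The object on which everything turns is the determinant
$$K(t,s)=v(t)w(s)-v(s)w(t),\qquad t,s\ge-\tau. \tag{2}$$
Geometrically, evaluate functions at the two times $t$ and $s$. This maps the pair $v,w$ to two vectors in the plane, and $K(t,s)$ is the signed area of the parallelogram they span. The determinant is antisymmetric, $K(t,s)=-K(s,t)$, and $K(s,s)=0$.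

Let us differentiate in $t$ for $t>0$:
$$\partial_tK(t,s)=\dot v(t)w(s)-v(s)\dot w(t)=a(t)K(t,s)-\alpha\bigl(v(t-\tau)w(s)-v(s)w(t-\tau)\bigr)=a(t)K(t,s)-\alpha K(t-\tau,s).$$
By antisymmetry $K(t-\tau,s)=-K(s,t-\tau)$, so
$$\partial_tK(t,s)=a(t)K(t,s)+\alpha K(s,t-\tau). \tag{3}$$
Two things happened. The minus sign in front of $\alpha$ became a plus sign. And if $t-\tau\le s\le t$, then the new pair satisfies $0\le s-(t-\tau)\le\tau$, so it is again an ordered pair of times at distance at most $\tau$. Equation (3) is therefore closed on the strip $0\le t-s\le\tau$, and its delayed term has a positive coefficient.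

**Example.** Take $a\equiv1$. Then $e^{pt}$ solves (1) exactly when
$$1-\alpha e^{-\tau p}-p=0. \tag{4}$$
This equation has one positive real root $\lambda_1$ and one negative real root $\lambda_2$ (recalled below). With $v=e^{\lambda_1t}$ and $w=e^{\lambda_2t}$ the determinant is
$$K_0(t,s)=e^{\lambda_1t+\lambda_2s}-e^{\lambda_2t+\lambda_1s}, \tag{5}$$
which is positive for $t>s$ and satisfies (3) with $a\equiv1$. At distance $\tau$,
$$K_0(t,t-\tau)=(e^{-\lambda_2\tau}-e^{-\lambda_1\tau})\,e^{(\lambda_1+\lambda_2)t}. \tag{6}$$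

What is this for? Positivity in (3), together with $a\le1$, will let us bound every $|K|$ by a multiple of $K_0$, so that areas decay like $e^{(\lambda_1+\lambda_2)t}$ when $\lambda_1+\lambda_2<0$. On the other side, a periodic orbit of the nonlinear equation below bounds a disc. The flow moves the disc but maps its boundary loop onto itself, so a certain signed area of the disc stays constant. We shall compute that constant and see that it is not zero. The two facts contradict each other.

## The delayed oscillator, its complete solutions, and three theorems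

The equation is the Suarez–Schopf delayed oscillator model of El Niño,
$$\dot x(t)=x(t)-\alpha x(t-\tau)-x(t)^3,\qquad \alpha\in(0,1),\ \tau>0. \tag{7}$$
Its phase space is $C=C([-\tau,0];\mathbb R)$ with the sup norm: to start it one prescribes $x$ on an interval of length $\tau$. We write $x_t(s)=x(t+s)$ for $s\in[-\tau,0]$, so $\|x_t\|=\max_{[t-\tau,t]}|x|$. On $[0,\tau]$ the delayed term is known and (7) is a scalar ODE; then one continues to $[\tau,2\tau]$, and so on (the method of steps). In particular forward solutions are unique. The stationary states solve $x(1-\alpha-x^2)=0$, so there are exactly three: $0$ and $e_\pm=\pm\sqrt{1-\alpha}$. Equation (4) is the characteristic equation of the linear part of (7).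

**Definition.** A *complete solution* is a solution defined for all $t\in\mathbb R$. *Periodic orbits* are non-constant periodic solutions. A *homoclinic* is a non-stationary complete solution that tends to the same stationary state as $t\to-\infty$ and as $t\to+\infty$.

To fix ideas with ODEs: for $\ddot y=y-2y^3$ the function $\operatorname{sech}t$ is a homoclinic to $0$. For $\dot y=y-y^3$ the function $(1+e^{-2t})^{-1/2}$ is a bounded complete solution but not a homoclinic, since its limits are $0$ and $1$.

The question, from Mikhail Anikushin, "Nonlinear semigroups for delay equations in Hilbert spaces, inertial manifolds and dimension estimates", arXiv:2004.13141 (2020), is whether $\lambda_1+\lambda_2<0$ forces (7) to have no periodic orbits and no homoclinics. The answer is yes.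

**Theorem 1.** Let $\alpha\in(0,1)$, $\tau>0$ and $\lambda_1+\lambda_2<0$. Then (7) has no non-constant periodic solutions and no homoclinics (to any of the three stationary states).

Two supplements, on which Theorem 1 does not depend, describe the borderline and what lies beyond it.

**Theorem 2.** The same holds if $\lambda_1+\lambda_2=0$. Moreover $\lambda_1+\lambda_2\le0$ if and only if $\tau\le\tau^*(\alpha):=\dfrac{\operatorname{artanh}\sqrt{1-\alpha^2}}{\sqrt{1-\alpha^2}}$.

**Theorem 3.** The condition is not necessary, but some restriction is needed: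

(a) if $\alpha\le\frac{2}{1+3\sqrt3}$, there are no non-constant periodic solutions and no homoclinics for any $\tau>0$, although $\lambda_1+\lambda_2>0$ for $\tau>\tau^*(\alpha)$;

(b) if $\alpha\in(\frac12,1)$, non-constant periodic solutions exist for some $\tau$ arbitrarily close to $\tau_H=\frac{\arccos(3-2/\alpha)}{2\sqrt{(1-\alpha)(2\alpha-1)}}$.

Two elementary facts will be used throughout.

**Forward bound.** Every forward solution satisfies $|x(t)|\le B:=\max(\sqrt{1+\alpha},\|x_0\|)$ for $t\ge0$, and is therefore global. Otherwise $|x|$ attains some $B'>B$, at a first time $t_1>0$. Then $|x(t_1-\tau)|\le B'$, so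
$$x\dot x(t_1)\le B'^2+\alpha B'^2-B'^4=B'^2(1+\alpha-B'^2)<0.$$
But $|x|<B'$ on $[0,t_1)$ means that $x^2$ has non-negative left derivative at $t_1$, a contradiction. Since the solution stays bounded, the method of steps never blows up.

**Regularity.** A bounded complete solution has $\dot x$ bounded by (7); differentiating (7) repeatedly, it is $C^\infty$ with all derivatives bounded. Periodic solutions and homoclinics are bounded complete solutions.

## Cases that can be settled by hand

*No delay.* For $\tau=0$ the equation is $\dot x=(1-\alpha)x-x^3$. Non-constant solutions of a scalar autonomous ODE are strictly monotone, so they are neither periodic nor homoclinic.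

*Oscillations locked to the delay.* Suppose $x$ is $\tau$-periodic. Then $x(t-\tau)=x(t)$ and we are back at $\dot x=(1-\alpha)x-x^3$, so $x$ is constant. Suppose instead $x(t-\tau)=-x(t)$ for all $t$. Then $\dot x=(1+\alpha)x-x^3$, again a scalar ODE, and the $2\tau$-periodic function $x$ is constant. Any cycle must therefore carry a less trivial phase lag.

*No cubic term.* If $\dot x=x-\alpha x(t-\tau)$ had a non-constant $T$-periodic solution, some Fourier coefficient with index $k\ne0$ would be non-zero, and then $p=2\pi ik/T$ would solve (4). It is known that all roots of (4) other than $\lambda_1,\lambda_2$ have real part less than $\lambda_2<0$; so there is none. (This is the only place where we use that fact.)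

## The real roots and the curve $\tau=\tau^*(\alpha)$

Put $f(p)=1-\alpha e^{-\tau p}-p$. Since $f''(p)=-\alpha\tau^2e^{-\tau p}<0$, $f$ is strictly concave; $f(0)=1-\alpha>0$ and $f\to-\infty$ at both ends. Hence there are exactly two real zeros $\lambda_2<0<\lambda_1$, and $f>0$ exactly on $(\lambda_2,\lambda_1)$. Moreover $f(1-\alpha)=\alpha-\alpha e^{-\tau(1-\alpha)}>0$ and $f(1)=-\alpha e^{-\tau}<0$, so
$$1-\alpha<\lambda_1<1. \tag{8}$$

**Lemma 1.** (i) $\lambda_1+\lambda_2<0$ (resp. $=0$) if and only if $\tau<\tau^*(\alpha)$ (resp. $\tau=\tau^*(\alpha)$). (ii) If $\lambda_1+\lambda_2\le0$, then $\alpha\tau<1$.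

*Proof.* (i) Since $-\lambda_1<0<\lambda_1$, we have $\lambda_1+\lambda_2<0$ iff $-\lambda_1\in(\lambda_2,\lambda_1)$ iff $f(-\lambda_1)>0$. From $\alpha e^{-\tau\lambda_1}=1-\lambda_1$ we get $\alpha e^{\tau\lambda_1}=\alpha^2/(1-\lambda_1)$, so
$$f(-\lambda_1)=1+\lambda_1-\frac{\alpha^2}{1-\lambda_1}.$$
As $0<\lambda_1<1$, this is positive iff $1-\lambda_1^2>\alpha^2$, that is, iff $\lambda_1<\beta:=\sqrt{1-\alpha^2}$. Since $\beta>0$, this means $f(\beta)<0$, that is $1-\beta<\alpha e^{-\tau\beta}$, or $\tau<\frac1\beta\ln\frac{\alpha}{1-\beta}$. Because $\alpha=\sqrt{(1-\beta)(1+\beta)}$, the logarithm is $\ln\sqrt{\frac{1+\beta}{1-\beta}}=\operatorname{artanh}\beta$. So the bound is $\tau^*(\alpha)$. Replacing each inequality by an equality gives the second claim.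

(ii) Now $-\lambda_1\in[\lambda_2,\lambda_1)$, so $f(-\lambda_1)\ge0=f(\lambda_1)$. Written out, $2\lambda_1\ge2\alpha\sinh(\tau\lambda_1)>2\alpha\tau\lambda_1$. Divide by $2\lambda_1$. $\square$

**Example.** For $\alpha=\frac35$ we have $\beta=\frac45$, $\operatorname{artanh}\frac45=\frac12\ln9=\ln3$ and $\tau^*=\frac54\ln3\approx1.37$. At $\tau=\tau^*$ the roots are $\pm\frac45$: indeed $f(\frac45)=\frac15-\frac35\cdot\frac13=0$ and $f(-\frac45)=\frac95-\frac35\cdot3=0$. There $K_0(t,s)=2\sinh\frac{4(t-s)}5$. Since $\operatorname{artanh}\beta>\beta$, we also see that $\tau^*(\alpha)>1$, so $\lambda_1+\lambda_2<0$ for every $\alpha$ as soon as $\tau\le1$.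

## Why single solutions cannot be compared

Linearizing (7) along a solution $X$ gives (1) with $a=1-3X^2\le1$. A natural first hope is to compare each solution $v$ of (1) with a positive solution $z$ of the equation with $a\equiv1$, say $z(t)=e^{\lambda_1t}$: if $|v|\le z$ on $[-\tau,0]$, does $|v|\le z$ persist?

It does not, even for $a\equiv1$. Take $v(s)=e^{\lambda_1s}(1+2s/\tau)$ on $[-\tau,0]$. Then $|v|\le z$ there, $v(0)=z(0)=1$ and $v(-\tau)=-e^{-\lambda_1\tau}$. At $t=0^+$,
$$\dot v-\dot z=-\alpha\bigl(v(-\tau)-z(-\tau)\bigr)=2\alpha e^{-\lambda_1\tau}>0,$$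
so $v$ exceeds $z$ immediately. The obstruction is the sign of the delayed term: a small or negative past pushes the solution up.

Suppose one could repair this. It still would not suffice. The coefficient $a\equiv1$ is allowed and $e^{\lambda_1t}$ is then a solution, so knowing only $a\le1$ one cannot bound a single solution better than by a constant times $e^{\lambda_1t}$. Multiplying two such bounds gives at best $|K|\lesssim e^{2\lambda_1t}$, which grows. The decay rate $\lambda_1+\lambda_2$ comes from cancellation between the two products in $K$, and so one has to work with $K$ itself. That is also where the sign improves, by (3).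

## Comparison of determinants

**Lemma 2 (comparison).** Let $a\in C([0,\infty))$, $a\le1$, and let $v,w\in C([-\tau,\infty))$ satisfy (1) for $t>0$. Let $K,K_0$ be given by (2) and (5). If $|K|\le\mathcal CK_0$ on $\{-\tau\le s\le t\le0\}$, then $|K|\le\mathcal CK_0$ on $\{-\tau\le s\le t,\ t-s\le\tau\}$. In particular, for $t\ge0$,
$$|K(t,t-\tau)|\le\mathcal C\,(e^{-\lambda_2\tau}-e^{-\lambda_1\tau})\,e^{(\lambda_1+\lambda_2)t}. \tag{9}$$

*Proof.* **Step 1 (turn the two evolution equations into one integral inequality).** Write $s^+=\max(s,0)$ and take $t\ge s^+$ with $t-s\le\tau$. Solving (3) in $t$ with $s$ fixed, from $s^+$,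
$$K(t,s)=e^{\int_{s^+}^ta}K(s^+,s)+\alpha\int_{s^+}^te^{\int_r^ta}K(s,r-\tau)\,dr.$$
Since $a\le1$, $0<e^{\int_r^ta}\le e^{t-r}$, and
$$|K(t,s)|\le e^{t-s^+}|K(s^+,s)|+\alpha\int_{s^+}^te^{t-r}|K(s,r-\tau)|\,dr.$$
For $K_0$, which satisfies (3) with $a\equiv1$ and is non-negative at the pairs that occur, the same holds with equality. Those pairs are admissible: for $r\in[s^+,t]$ we have $r-\tau\ge-\tau$, and $0\le s-(r-\tau)\le\tau$ because $s\le r\le t\le s+\tau$. Subtracting, $E:=|K|-\mathcal CK_0$ satisfies
$$E(t,s)\le e^{t-s^+}E(s^+,s)+\alpha\int_{s^+}^te^{t-r}E(s,r-\tau)\,dr. \tag{10}$$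
The positive coefficient of the delayed term in (3) is used exactly here: it is why $K_0$ satisfies the majorizing equation with equality.

**Step 2 (remove the first term).** We claim $E(s^+,s)\le0$. If $s\ge0$, then $s^+=s$ and $E(s,s)=0$. If $s<0$, then $s^+=0$ and $E(0,s)\le0$ is part of the hypothesis.

**Step 3 (close the estimate).** For $t\ge0$ let $G(t)$ be the supremum of $\max(E,0)$ over all pairs $(t',s')$ with $-\tau\le s'\le t'\le t$ and $t'-s'\le\tau$. It is finite, because $E$ is continuous and the set compact; it is nondecreasing, and $G(0)=0$ by hypothesis. Consider a pair $(t,s)$ with $t>0$. If $s<0$, then for $r$ in the integral $-\tau\le r-\tau\le t-\tau\le s\le0$, so $E(s,r-\tau)\le0$ by hypothesis. If $s\ge0$, then $E(s,r-\tau)\le G(s)\le G(r)$, as $r\ge s$. Moreover $t-s^+\le\tau$ in both cases. So (10) gives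
$$E(t,s)\le\alpha e^\tau\int_0^tG(r)\,dr .$$
The right side is nondecreasing in $t$ and non-negative, so the same bound holds for the supremum: $G(t)\le\alpha e^\tau\int_0^tG$. By Gronwall's inequality $G\equiv0$. Formula (9) is (6). $\square$

## Equations that stay close to the linear part

The area of a disc bounded by a homoclinic to $0$ is an integral over $\mathbb R$, so we need exponential decay of such an orbit at both ends. The next lemma supplies it, and its parts (1) and (3) serve again in the proofs of Theorems 2 and 3.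

**Lemma 3.** Let $0<\delta<1-\alpha$, and let $z$ solve $\dot z=z-\alpha z(t-\tau)+h(t)z$ with $h$ continuous, $|h|\le\delta$. There are $q',\rho\in(0,1)$ and $c>0$, depending only on $\alpha,\tau,\delta$, such that:

1. If the equation holds for $t\ge T$ and $z$ is bounded on $[T-\tau,\infty)$, then $|z(t)|\le(q')^{n+1}\|z_T\|$ for $t\ge T+n\tau$, $n\ge0$.
2. Let $u(t)=z(t)-\int_0^\tau\alpha e^{-\lambda_1(\tau-r)}z(t-r)\,dr$. If the equation holds for all $t\le T$ and $z$ is bounded there, then $\sup_{r\le t}|u(r)|=|u(t)|$ and $\sup_{r\le t-n\tau}|z(r)|\le c\rho^n|u(t)|$ for $t\le T$, $n\ge0$.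
3. If the equation holds on $\mathbb R$ and $z$ is bounded, then $z\equiv0$. In particular, every non-zero bounded complete solution of (7) has $\sup x^2\ge1-\alpha$.

*Proof.* **Step 1 (find the unstable coordinate).** We show that $u$ satisfies an ODE with rate $\lambda_1$. Let $k(r)=\alpha e^{-\lambda_1(\tau-r)}>0$. Then $k(\tau)=\alpha$, $k(0)=\alpha e^{-\lambda_1\tau}=1-\lambda_1$ by (4), and $k'=\lambda_1k$. Its mass is
$$q=\int_0^\tau k=\frac{k(\tau)-k(0)}{\lambda_1}=1-\frac{1-\alpha}{\lambda_1}\in(0,1)$$
by (8); note $\lambda_1(1-q)=1-\alpha$. Writing $\int_0^\tau k(r)z(t-r)\,dr=\int_{t-\tau}^tk(t-\xi)z(\xi)\,d\xi$ and differentiating,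
$$u'=z-\alpha z(t-\tau)+hz-(1-\lambda_1)z+\alpha z(t-\tau)-\lambda_1\int_0^\tau k(r)z(t-r)\,dr=\lambda_1u+hz. \tag{11}$$

**Step 2 (part 1: a bounded future determines $u$).** On $[T,\infty)$ the function $u$ is bounded. Integrating $(e^{-\lambda_1t}u)'=e^{-\lambda_1t}hz$ from $t$ to $R$ and letting $R\to\infty$ gives $u(t)=-\int_t^\infty e^{-\lambda_1(r-t)}hz\,dr$. With $m(t)=\sup_{r\ge t}|z(r)|$ this yields $|u(t)|\le\frac{\delta}{\lambda_1}m(t)$. Since $z=u+\int_0^\tau k(r)z(\cdot-r)\,dr$, for $t\ge T$
$$m(t)\le\frac{\delta}{\lambda_1}m(t)+q\,m(t-\tau),\qquad\text{so}\qquad m(t)\le q'm(t-\tau),\quad q'=\frac{q}{1-\delta/\lambda_1}.$$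
Here $\delta<1-\alpha<\lambda_1$, and $q'<1$ because $\delta<1-\alpha=\lambda_1(1-q)$. Next, $m(T-\tau)=\max(\|z_T\|,m(T))$ and $m(T)\le q'm(T-\tau)$. If $m(T)>\|z_T\|$, then $m(T)\le q'm(T)$ would force $m(T)=0$, which is impossible; hence $m(T-\tau)=\|z_T\|$. Iterating, $m(T+n\tau)\le(q')^{n+1}\|z_T\|$.

**Step 3 (part 2: a bounded past is governed by $u$).** Now let $m(t)=\sup_{r\le t}|z|$ and $U(t)=\sup_{r\le t}|u|$, both finite. From $z=u+\int_0^\tau k(r)z(\cdot-r)\,dr$ we get $m\le U+qm$, so $m\le U/(1-q)$. Solving (11) backward from $t$, for $r\le t$,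
$$u(r)=e^{-\lambda_1(t-r)}u(t)-\int_r^te^{-\lambda_1(\xi-r)}hz\,d\xi.$$
With $\eta=\frac{\delta}{\lambda_1(1-q)}=\frac{\delta}{1-\alpha}<1$,
$$|u(r)|\le e^{-\lambda_1(t-r)}|u(t)|+(1-e^{-\lambda_1(t-r)})\,\eta\,U(t).$$
The right side is a convex combination, so $U(t)\le\max(|u(t)|,\eta U(t))$, and since $\eta<1$ this forces $U(t)=|u(t)|$. For $r\le t-\tau$ the same inequality gives $|u(r)|\le(\eta+(1-\eta)e^{-\lambda_1(t-r)})U(t)\le\rho U(t)$ with $\rho=\eta+(1-\eta)e^{-\lambda_1\tau}<1$. Thus $U(t-\tau)\le\rho U(t)$. Iterate, and use $m(t-n\tau)\le U(t-n\tau)/(1-q)\le c\rho^n|u(t)|$ with $c=1/(1-q)$.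

**Step 4 (part 3).** Fix $t$ and apply part 1 with $T=t-n\tau$: $|z(t)|\le(q')^{n+1}\sup|z|\to0$ as $n\to\infty$. For (7) take $z=x$, $h=-x^2$. If $\sup x^2<1-\alpha$, choose $\delta\in(0,1-\alpha)$ with $\sup x^2\le\delta$; then $x\equiv0$. $\square$

## No homoclinics to $e_\pm$ when $\alpha\tau<1$

**Lemma 4.** If $\alpha\tau<1$ (in particular if $\lambda_1+\lambda_2\le0$), there are no homoclinics to $e_\pm$.

*Proof.* The idea is that $e_\pm$ is asymptotically stable, and nothing can leave a stable state in infinite past time. The linearization at $e_\pm$ has coefficient $b=1-3(1-\alpha)=3\alpha-2$, so its characteristic equation is $p=b-\alpha e^{-\tau p}$.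

**Step 1 (all roots have negative real part).** Let $p=\mu+i\nu$ be a root with $\mu\ge0$ and, by conjugation, $\nu\ge0$. If $\nu>0$, the imaginary part gives $\nu=\alpha e^{-\tau\mu}\sin(\nu\tau)\le\alpha\tau\nu<\nu$, impossible. If $\nu=0$, consider $G(p)=b-p-\alpha e^{-\tau p}$. Then $G(0)=2\alpha-2<0$ and $G'(p)=-1+\alpha\tau e^{-\tau p}<0$ on $[0,\infty)$, so $G(\mu)\ne0$.

**Step 2 (a uniform gap).** Roots with $\operatorname{Re}p\ge-1$ satisfy $|p|\le|b|+\alpha e^\tau$, and an entire function that is not identically zero has finitely many zeros in a bounded set. So the real parts of all roots are bounded away from $0$.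

**Step 3 (no departure from $e_\pm$).** By the principle of linearized stability (Hale–Verduyn Lunel, *Introduction to Functional Differential Equations*, 1993) there are $M,\kappa,\rho>0$ such that, for $e=e_\pm$, a forward solution with $\|x_{t_0}-e\|\le\rho$ satisfies $\|x_t-e\|\le Me^{-\kappa(t-t_0)}\|x_{t_0}-e\|$ for $t\ge t_0$. If $x(t)\to e$ as $t\to-\infty$, this applies for all sufficiently negative $t_0$. Fixing $t$ and letting $t_0\to-\infty$ gives $x\equiv e$. The parenthesis is Lemma 1(ii). $\square$

## The signed area of the cone over a cycle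

Let $x$ be a hypothetical cycle. Shrink it linearly to $0$: for $\sigma\in[0,1]$ use $\sigma x(\theta+\cdot)$ as initial data. This is a disc in $C$, with boundary the cycle ($\sigma=1$) and center $0$ ($\sigma=0$). Let it flow to time $t$, and project each point $X_t$ to the plane by $(\xi,\eta)=(X(t-\tau),X(t))$. The Jacobian of $(\sigma,\theta)\mapsto(\xi,\eta)$ is $\xi_\sigma\eta_\theta-\xi_\theta\eta_\sigma$. This is $K(t,t-\tau)$ for $v=X_\theta$, $w=X_\sigma$. By Green's formula its integral is $\oint\xi\,d\eta$ over the projected boundary, that is, $\int x(r-\tau)\dot x(r)\,dr$.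

**Example.** For the function $x(r)=A\cos\omega r$, used only to illustrate this integral, $\int_0^{2\pi/\omega}x(r-\tau)\dot x(r)\,dr=-\pi A^2\sin\omega\tau$: a signed ellipse area, which sees the phase lag $\omega\tau$. For an actual solution the equation determines the sign.

**Lemma 5 (area identity).** Let $x$ be a non-constant $T$-periodic solution ($\Omega=[0,T]$) or a homoclinic to $0$ ($\Omega=\mathbb R$). For $\sigma\in[0,1]$, $\theta\in\mathbb R$ let $X(t)=X(t;\sigma,\theta)$, $t\ge-\tau$, be the solution of (7) with $X(s)=\sigma x(\theta+s)$ for $s\in[-\tau,0]$. Let $v=X_\theta$, $w=X_\sigma$, and let $K=K_{\sigma,\theta}$ be given by (2). Then for all $t\ge0$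
$$\int_0^1\!\!\int_\Omega K_{\sigma,\theta}(t,t-\tau)\,d\theta\,d\sigma=-\frac1\alpha\int_\Omega\dot x(r)^2\,dr<0. \tag{12}$$
Moreover there is a continuous $L\in L^1(\Omega)$, independent of $\sigma$ and $t$, such that $|K_{\sigma,\theta}(t,s)|\le L(\theta)K_0(t,s)$ whenever $-\tau\le s\le t$, $t-s\le\tau$.

*Proof.* **Step 1 (decay of a homoclinic to $0$).** This step makes integrals over $\mathbb R$ converge. Fix $0<\delta<1-\alpha$. For $|t|$ large, $x^2\le\delta$. Lemma 3, parts 1 and 2, with $z=x$, $h=-x^2$, shows that $x(t)\to0$ exponentially as $t\to\pm\infty$. By (7) so does $\dot x$, and by $\ddot x=\dot x-\alpha\dot x(t-\tau)-3x^2\dot x$ so does $\ddot x$.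

**Step 2 (smoothness in the parameters, and the linearized equations).** On $[-\tau,0]$, $X=\sigma x(\theta+t)$ is $C^\infty$ in $(\sigma,\theta)$. On each interval $[n\tau,(n+1)\tau]$, $X$ solves the scalar ODE $\dot X=X-X^3-\alpha X(t-\tau;\sigma,\theta)$. Its forcing and initial value are, by induction on $n$, continuous together with all their $(\sigma,\theta)$-derivatives. By smooth dependence of ODE solutions on parameters, all $(\sigma,\theta)$-derivatives of $X$ exist and are continuous on $[-\tau,\infty)\times[0,1]\times\mathbb R$. (The data make sense for all real $\sigma$, so the endpoints $\sigma=0,1$ cause no trouble.) Differentiating (7), for $t>0$ both $v$ and $w$ satisfy (1) with $a(t)=1-3X(t)^2\le1$, and $y=X_{\sigma\theta}$ satisfies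
$$\dot y=(1-3X^2)y-\alpha y(t-\tau)-6X\,vw.$$

**Step 3 (bounds that decay in $\theta$).** These justify the manipulations in Step 5. By the forward bound $|X|\le B:=\max(\sqrt{1+\alpha},\sup|x|)$. Let $c=1+3B^2+\alpha$ and $\ell(\theta)=\max_{[\theta-\tau,\theta]}(|x|+|\dot x|)$. On $[-\tau,0]$ the functions $X,w,v,y$ equal $\sigma x(\theta+\cdot)$, $x(\theta+\cdot)$, $\sigma\dot x(\theta+\cdot)$, $\dot x(\theta+\cdot)$, each bounded by $\ell(\theta)$. Let $M(t)$ be the maximum of $|v|$ over $[-\tau,t]$. The equation gives $M(t)\le\ell+c\int_0^tM$, so $M(t)\le e^{ct}\ell$ by Gronwall; the same works for $w$, and for $X$ because $|1-X^2|+\alpha\le c$. For $y$ the inhomogeneous term is at most $6Be^{2ct}\ell^2$, so the running maximum $M_y$ satisfies $M_y(t)\le\ell+6Bt\,e^{2ct}\ell^2+c\int_0^tM_y$, whose first terms are nondecreasing in $t$. Hence, with $t^+=\max(t,0)$ and uniformly in $\sigma$,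
$$|X|,|v|,|w|\le e^{ct^+}\ell(\theta),\qquad|y|\le e^{ct^+}\bigl(\ell(\theta)+6B\,t^+e^{2ct^+}\ell(\theta)^2\bigr).$$
In the homoclinic case $\ell$ decays exponentially in $|\theta|$ by Step 1.

**Step 4 (the bound on $K$).** We verify the hypothesis of Lemma 2 with an integrable constant. For $-\tau\le s\le t\le0$,
$$|K(t,s)|=\sigma\bigl|\dot x(\theta+t)(w(s)-w(t))+w(t)(\dot x(\theta+t)-\dot x(\theta+s))\bigr|\le(t-s)\Bigl[\sup|\dot x|^2+\sup|x|\,\sup|\ddot x|\Bigr],$$
with suprema over $[\theta-\tau,\theta]$. On the other side, with $\gamma=\lambda_1-\lambda_2$,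
$$K_0(t,s)=e^{\lambda_1t+\lambda_2s}\bigl(1-e^{-\gamma(t-s)}\bigr)\ge c_0(t-s),\qquad c_0=e^{-\lambda_1\tau}\,\frac{1-e^{-\gamma\tau}}{\tau}>0,$$
because $\lambda_1t\ge-\lambda_1\tau$, $\lambda_2s\ge0$, and $1-e^{-\gamma r}$ is concave in $r\in[0,\tau]$. Let $L(\theta)=[\dots]/c_0$ with the bracket above. It is continuous, and integrable over $\Omega$ (compact interval, or exponential decay). Lemma 2 with $\mathcal C=L(\theta)$ gives the last claim of Lemma 5.

**Step 5 (Green's formula, written out).** Let $J(t,\sigma)=\int_\Omega X(t-\tau)X_\theta(t)\,d\theta$. By Step 3, at fixed $t$ the integrand and its $\sigma$-derivative are dominated by a constant times $\ell^2+\ell^3$, so we may differentiate under the integral, and $\partial_\sigma J$ is continuous in $\sigma$. In the second term below we integrate by parts in $\theta$. The boundary terms $X(t-\tau)X_\sigma(t)$ cancel in the periodic case, since $X(t;\sigma,\theta+T)=X(t;\sigma,\theta)$ (same initial data); in the homoclinic case they vanish as $\theta\to\pm\infty$. Thus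
$$\partial_\sigma J=\int_\Omega\bigl[X_\sigma(t-\tau)X_\theta(t)+X(t-\tau)X_{\theta\sigma}(t)\bigr]d\theta=\int_\Omega\bigl[X_\sigma(t-\tau)X_\theta(t)-X_\theta(t-\tau)X_\sigma(t)\bigr]d\theta=\int_\Omega K(t,t-\tau)\,d\theta.$$
For $\sigma=0$ we have $X\equiv0$, so $J(t,0)=0$, and the left side of (12) equals $J(t,1)$.

**Step 6 (evaluate the boundary integral).** By uniqueness $X(t;1,\theta)=x(t+\theta)$. The equation says $\alpha x(r-\tau)=x-x^3-\dot x$. Hence
$$J(t,1)=\int_\Omega x(r-\tau)\dot x(r)\,dr=\frac1\alpha\Bigl[\tfrac{x^2}2-\tfrac{x^4}4\Bigr]_{\partial\Omega}-\frac1\alpha\int_\Omega\dot x^2\,dr=-\frac1\alpha\int_\Omega\dot x^2\,dr,$$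
where in the periodic case the shift of the integration interval is irrelevant. This is negative, because $x$ is non-constant. $\square$

## Constant area against exponential decay: proof of Theorem 1

Homoclinics to $e_\pm$ are excluded by Lemma 4, since $\alpha\tau<1$ by Lemma 1(ii). Suppose $x$ is a non-constant periodic solution or a homoclinic to $0$. Lemma 5 provides the constant area and the constants $L(\theta)$; inequality (9), with $\mathcal C=L(\theta)$, provides the decay. For all $t\ge0$,
$$0<\frac1\alpha\int_\Omega\dot x^2\le\int_0^1\!\!\int_\Omega|K_{\sigma,\theta}(t,t-\tau)|\,d\theta\,d\sigma\le\|L\|_{L^1(\Omega)}\,(e^{-\lambda_2\tau}-e^{-\lambda_1\tau})\,e^{(\lambda_1+\lambda_2)t}.$$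
The right side tends to $0$ as $t\to\infty$, while $\frac1\alpha\int_\Omega\dot x^2$ does not depend on $t$: a contradiction. $\blacksquare$

The homoclinics to $e_\pm$ were treated separately because the cone to $0$ over such an orbit is not covered by Lemma 5: $x$ does not decay at the ends, so the integrals over $\mathbb R$ need not converge.

## The energy identity and the bound $\alpha\tau<1$

The computation in Step 6 above invites a direct attempt without any disc, and with Lemma 1(ii) at hand that attempt succeeds.

**Remark (second derivation of the conclusions of Theorems 1 and 2).** Suppose $\lambda_1+\lambda_2\le0$, so that $\alpha\tau<1$; this is all that is used. With $W(x)=\frac{x^4}4-(1-\alpha)\frac{x^2}2$, equation (7) reads $\dot x=-W'(x)+\alpha(x(t)-x(t-\tau))$. Multiply by $\dot x$ and integrate over $[A,D]$, and put $I=\int_A^D\dot x^2$: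
$$I=W(x(A))-W(x(D))+\alpha\int_A^D(x(t)-x(t-\tau))\dot x(t)\,dt.$$
By Cauchy–Schwarz $(x(t)-x(t-\tau))^2\le\tau\int_{t-\tau}^t\dot x^2$. Integrating over $t\in[A,D]$ counts each $r\in[A-\tau,D]$ for a set of $t$ of length at most $\tau$, so $\int_A^D(x(t)-x(t-\tau))^2dt\le\tau^2(I+\varepsilon)$ with $\varepsilon=\int_{A-\tau}^A\dot x^2$. The last term of the identity is therefore at most $\alpha\tau\sqrt{I+\varepsilon}\sqrt I\le\alpha\tau(I+\varepsilon)$, and
$$(1-\alpha\tau)\,I\le W(x(A))-W(x(D))+\alpha\tau\,\varepsilon.$$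
For a $T$-periodic $x$ take $A=0$, $D=nT$: the left side is $(1-\alpha\tau)\,n\int_0^T\dot x^2$ and the right side does not depend on $n$, so $\dot x\equiv0$. For a homoclinic to any of the three states let $A\to-\infty$, $D\to\infty$: the difference of the $W$ terms tends to $0$, and so does $\varepsilon$, since $\dot x\to0$ by (7). Again $\dot x\equiv0$.

This derivation uses the hypothesis only through $\alpha\tau<1$. In the area argument $\lambda_1+\lambda_2$ enters directly, as the decay rate of areas. We now carry that argument to the borderline.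

## Equality $\lambda_1+\lambda_2=0$: proof of Theorem 2

The statement about $\tau^*$ is Lemma 1(i). Let $\lambda_1=-\lambda_2=\lambda$. Then
$$K_0(t,s)=2\sinh\lambda(t-s)$$
depends only on $t-s$. Areas need no longer decay by (9); what helps is that the comparison with $K_0$ is strict wherever $X\ne0$.

Homoclinics to $e_\pm$ are excluded by Lemma 4. Let $x$ be as in Lemma 5. Then $|K_{\sigma,\theta}(t,t-\tau)|\le2\sinh(\lambda\tau)L(\theta)$, which is integrable over $(0,1)\times\Omega$. By (12) and dominated convergence, a contradiction follows once we show that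
$$K_{\sigma,\theta}(t,t-\tau)\to0\quad\text{as }t\to\infty,\ \text{for a.e. }(\sigma,\theta). \tag{13}$$
We distinguish whether $X(t;\sigma,\theta)$ tends to $0$.

### Case A: $X(t;\sigma,\theta)\not\to0$

Fix such $(\sigma,\theta)$.

**Step A1 (a monotone quantity).** For $t\ge0$ let $\Delta_t=\{(r,s):t-\tau\le s\le r\le t\}$ and $C(t)=\sup_{\Delta_t,\,r>s}|K|/K_0$. It is finite by Lemma 5. Since $K_0$ is translation invariant, Lemma 2 may be applied with starting time $t$ in place of $0$ and $\mathcal C=C(t)$; so $C$ is nonincreasing. Let $C(t)\downarrow C_\infty$. If $C_\infty=0$, then $|K(t,t-\tau)|\le C(t)\,2\sinh(\lambda\tau)\to0$, as wanted. Suppose $C_\infty>0$.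

**Step A2 (pass to a limit in which $C$ is constant).** Choose $t_n\to\infty$ with $|X(t_n)|\ge\varepsilon>0$. Since $X,\dot X$ are bounded for $t\ge0$, along a subsequence $X(t_n+\cdot)\to Y$ locally uniformly on $\mathbb R$. Passing to the limit in the integrated equation, $Y$ is a bounded complete solution of (7), and $Y(0)\ne0$.

We also need a limit of $K$. By Lemma 5, $|K|\le M:=2L(\theta)\sinh\lambda\tau$ on $0\le t-s\le\tau$. For $\tau\le t-s\le2\tau$ use $\partial_tK(t,s)=a(t)K(t,s)-\alpha K(t-\tau,s)$, where $|K(t-\tau,s)|\le M$ and $a$ is bounded. Integrating from $t=s+\tau$ over a time at most $\tau$, Gronwall shows that $K$ is bounded on $0\le t-s\le2\tau$. Hence on $0\le t-s\le\tau$, $s>0$, both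
$$\partial_tK(t,s)=a(t)K(t,s)-\alpha K(t-\tau,s),\qquad\partial_sK(t,s)=a(s)K(t,s)-\alpha K(t,s-\tau)$$
are bounded. By Arzelà–Ascoli, along a further subsequence $K(t_n+t,t_n+s)\to\bar K(t,s)$ locally uniformly on $D=\{0\le t-s\le\tau\}$. By (3) the $t$-derivatives converge locally uniformly too. So $\bar K$ satisfies (3) on $D$ with $a=1-3Y^2$, and $\bar K(s,s)=0$.

Finally, $K(t,s)/(t-s)=\int_0^1\partial_tK(s+\xi(t-s),s)\,d\xi$ and $K_0(t,s)/(t-s)\ge2\lambda$. So the ratios $|K|/K_0$, continuously extended to the diagonal, also converge locally uniformly after the shift by $t_n$. Hence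
$$\max_{\Delta_t}\frac{|\bar K|}{K_0}=\lim_nC(t_n+t)=C_\infty\qquad\text{for every }t\in\mathbb R. \tag{14}$$

**Step A3 (an inequality that records the loss).** Let $E=C_\infty K_0-|\bar K|\ge0$ on $D$. With $a=1-3Y^2$ and $\bar K(s,s)=0$, variation of constants from $t=s$ gives $|\bar K(t,s)|\le\alpha\int_s^te^{\int_r^ta}|\bar K(s,r-\tau)|\,dr$. Writing $\partial_tK_0=aK_0+(1-a)K_0+\alpha K_0(s,t-\tau)$ with $1-a=3Y^2$, the same formula for $K_0$ is an equality with the extra term $3Y(r)^2K_0(r,s)$. Therefore
$$E(t,s)\ge\int_s^te^{\int_r^ta}\bigl[3Y(r)^2C_\infty K_0(r,s)+\alpha E(s,r-\tau)\bigr]dr\qquad((t,s)\in D). \tag{15}$$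

**Step A4 (equality propagates and forces $Y=0$).** Fix $t$ and let the maximum in (14) be attained at $(r^*,s^*)$. We claim $E(s^*,s^*-\tau)=0$.

* If $r^*>s^*$, then $E(r^*,s^*)=0$, so the continuous non-negative integrand in (15) vanishes on $[s^*,r^*]$. At $r=s^*$, where $K_0(s^*,s^*)=0$, this says $E(s^*,s^*-\tau)=0$.
* If $r^*=s^*$, the extended ratio equals $C_\infty$ on the diagonal at $s^*$, so $E(r,s^*)=o(r-s^*)$ as $r\downarrow s^*$. Apply (15) at $(r,s^*)$, divide by $r-s^*$ and let $r\downarrow s^*$: $0\ge\alpha E(s^*,s^*-\tau)$. As $E\ge0$, again $E(s^*,s^*-\tau)=0$.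

Now use (15) at the pair $(s^*,s^*-\tau)$. Its left side is $0$, so $3Y(r)^2C_\infty K_0(r,s^*-\tau)=0$ for $r\in[s^*-\tau,s^*]$. Since $K_0(r,s^*-\tau)>0$ for $r>s^*-\tau$, and by continuity, $Y=0$ on $[s^*-\tau,s^*]$. By uniqueness $Y(r)=0$ for all $r\ge s^*$. As $s^*\le t$ and $t$ is arbitrary, $Y\equiv0$, contradicting $Y(0)\ne0$. So $C_\infty=0$, and (13) holds at $(\sigma,\theta)$.

### Case B: $X(t;\sigma,\theta)\to0$

Here we show that $v$ and $w$ themselves tend to $0$, for almost every such parameter. The difficulty is that Lemma 3 part 1 applies only to bounded functions, and boundedness of $v,w$ is not known in advance. Differences of two solutions, however, are bounded.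

**Step B1 (sets of uniformly small solutions).** Fix $0<\delta<1-\alpha$. The parameters of Case B lie in $\bigcup_{N\in\mathbb N}S^N$, where $S^N=\{(\sigma,\theta):X(t)^2\le\delta/3\ \text{for all }t\ge N-\tau,\ t\ge-\tau\}$ is closed. By Lebesgue's density theorem almost every point of $S^N$ is a density point interior to the parameter domain. Let $P$ be one.

**Step B2 (approach $P$ inside $S^N$ from any direction).** Let $d\in\mathbb R^2$ be a unit vector. A cone around $d$ with vertex $P$ occupies a fixed positive fraction of every small ball around $P$, while $S^N$ fills the ball up to a fraction tending to $0$. So every such cone contains points of $S^N\setminus\{P\}$ arbitrarily near $P$. Shrinking the cones, we get $P_j\in S^N\setminus\{P\}$ with $P_j\to P$ and $(P_j-P)/|P_j-P|\to d$.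

**Step B3 (contract differences, then differentiate).** Let $\tilde X=X(\cdot;P_j)$, $X=X(\cdot;P)$ and $z^j=\tilde X-X$. Since $\tilde X^3-X^3=(X^2+X\tilde X+\tilde X^2)z^j$, for $t\ge N$ the function $z^j$ solves the equation of Lemma 3 with $|h|=|X^2+X\tilde X+\tilde X^2|\le\delta$, and it is bounded. So $|z^j(t)|\le(q')^{n+1}\|z^j_N\|$ for $t\ge N+n\tau$. As $X$ is continuously differentiable in the parameters, locally uniformly in $t$, division by $|P_j-P|$ and $j\to\infty$ give
$$|\partial_dX(t;P)|\le(q')^{n+1}\|\partial_dX_N(P)\|\qquad(t\ge N+n\tau).$$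
Taking $d$ along the two axes, $v(t),w(t)\to0$, and hence $K(t,t-\tau)\to0$ at $P$. The excluded points form a countable union of null sets, so (13) is proved. $\blacksquare$

## Beyond $\tau^*$: proof of Theorem 3

**A priori bound.** Every bounded complete solution satisfies
$$\sup|x|\le\sqrt{1+\alpha}. \tag{16}$$
Let $m=\sup|x|$ and $|x(t_n)|\to m$. As $x,\dot x$ are bounded, a subsequence of $x(t_n+\cdot)$ converges locally uniformly to a complete solution $y$ with $|y|\le m=|y(0)|$. So $\dot y(0)=0$, that is, $y(0)-y(0)^3=\alpha y(-\tau)$. Taking absolute values, $m^3-m\le\alpha m$, which is (16).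

### Part (a): small $\alpha$, any delay

Let $\alpha\le\frac2{1+3\sqrt3}$ (about $0.32$). By Lemma 1, $\lambda_1+\lambda_2>0$ for $\tau>\tau^*(\alpha)$. Put $g(x)=x-x^3$, and let $x$ be a non-constant periodic solution or a homoclinic.

**Step 1 (locate a barrier $c$).** By Lemma 3 part 3, $\sup|x|\ge\sqrt{1-\alpha}$, and by the symmetry $x\mapsto-x$ we may assume $\sup x\ge\sqrt{1-\alpha}>1/\sqrt3$. The inequality
$$g\Bigl(\sqrt{\tfrac{1+\alpha}3}\Bigr)=\sqrt{\tfrac{1+\alpha}{3}}\Bigl(1-\tfrac{1+\alpha}3\Bigr)=\sqrt{1+\alpha}\,\frac{2-\alpha}{3\sqrt3}\ge\alpha\sqrt{1+\alpha}$$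
is equivalent to $2-\alpha\ge3\sqrt3\,\alpha$, the assumption on $\alpha$. The function $g$ increases on $[0,1/\sqrt3]$ and decreases on $[1/\sqrt3,\infty)$. Hence $g(1/\sqrt3)>\alpha\sqrt{1+\alpha}$, and the root $c>1/\sqrt3$ of $g(c)=\alpha\sqrt{1+\alpha}$ satisfies $c\ge\sqrt{(1+\alpha)/3}$.

**Step 2 (the solution is pushed above $c$).** By (16), whenever $x(t)\in[1/\sqrt3,c)$,
$$\dot x\ge g(x)-\alpha\sqrt{1+\alpha}>0.$$
So once $x(t_0)>1/\sqrt3$, $x$ stays above $1/\sqrt3$ for $t\ge t_0$: at a first return to $1/\sqrt3$ the derivative would be $\le0$. For $\epsilon>0$ with $c-\epsilon>1/\sqrt3$ we have $\dot x\ge g(c-\epsilon)-\alpha\sqrt{1+\alpha}>0$ as long as $1/\sqrt3\le x\le c-\epsilon$. So after a time depending only on $\epsilon$ the solution is at least $c-\epsilon$, and remains so.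

**Step 3 ($x\ge c$ for all times).** Some $t_0$ has $x(t_0)>1/\sqrt3$. If $x$ is periodic, Step 2 and periodicity give $x\ge c-\epsilon$ on $\mathbb R$ for every small $\epsilon$, so $x\ge c$. If $x$ is homoclinic, its limit is at least $1/\sqrt3$, hence equals $e_+=\sqrt{1-\alpha}>1/\sqrt3$. This is also the limit at $-\infty$, so $x>1/\sqrt3$ at all very negative times; starting Step 2 there, $x\ge c$ on $\mathbb R$.

**Step 4 (the feedback cannot balance a non-zero amplitude).** Let $S=\sup x$ and $s=\inf x$. If $S$ is attained, then $\dot x=0$ there and $g(S)=\alpha x(\cdot-\tau)\ge\alpha s$. If not, $x$ is homoclinic, $S=e_+$, and $g(e_+)=\alpha e_+\ge\alpha s$. Likewise $g(s)\le\alpha S$. Thus $g(S)-g(s)\ge-\alpha(S-s)$. But for $x>c$ we have $g'(x)=1-3x^2<1-3c^2\le-\alpha$. If $S>s$, the mean value theorem on $[s,S]\subset[c,\infty)$ gives $g(S)-g(s)<-\alpha(S-s)$, a contradiction. So $S=s$ and $x$ is constant, contrary to assumption.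

### Part (b): Hopf bifurcation at $e_\pm$

Let $\alpha\in(\frac12,1)$. At $e_\pm$ the characteristic equation is $p=b-\alpha e^{-\tau p}$ with $b=3\alpha-2$, and $|b|<\alpha$.

**Step 1 (imaginary roots at $\tau_H$).** $p=0$ is not a root, as $b\ne\alpha$. If $p=i\nu$, then $b=\alpha\cos\nu\tau$ and $\nu=\alpha\sin\nu\tau$, so
$$\nu^2=\alpha^2-b^2=(2-2\alpha)(4\alpha-2)=4(1-\alpha)(2\alpha-1)=:\omega^2,\qquad\omega>0.$$
Since $b/\alpha=3-2/\alpha$, at $\tau=\tau_H$ we have $\cos\omega\tau=b/\alpha$ and $\omega\tau\in(0,\pi)$; hence $\sin\omega\tau=\omega/\alpha$, and $\pm i\omega$ are roots. They are the only imaginary ones. They are simple: the derivative of $p-b+\alpha e^{-\tau p}$ at a root is $1-\tau(b-p)$, and $1-\tau(b-i\omega)$ has imaginary part $\tau\omega\ne0$.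

**Step 2 (they cross the axis).** By simplicity the root continues to a smooth curve $p(\tau)$. Differentiating $p=b-\alpha e^{-\tau p}$ in $\tau$ gives $p'=(b-p)(p+\tau p')$, that is, $p'(1-\tau(b-p))=p(b-p)$. At $p=i\omega$,
$$\operatorname{Re}\frac1{p'}=\operatorname{Re}\frac1{i\omega(b-i\omega)}-\operatorname{Re}\frac\tau{i\omega}=\operatorname{Re}\frac{1}{\omega^2+i\omega b}=\frac1{\omega^2+b^2}>0,$$
so $\operatorname{Re}p'>0$.

**Step 3 (apply the Hopf theorem).** Rescale time by $\tau$ to make the delay equal to $1$; the roots become $\tau p$, and at $\tau_H$ the derivative of $\operatorname{Re}(\tau p)$ is $\tau_H\operatorname{Re}p'>0$. The pair is simple, there are no other imaginary roots, and it crosses with non-zero speed. The Hopf bifurcation theorem for delay equations (Hale–Verduyn Lunel, Ch. 11) gives non-constant periodic solutions for some $\tau$ arbitrarily close to $\tau_H$. $\blacksquare$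

**Example.** For $\alpha=\frac35$ we get $b=-\frac15$, $\omega=2\sqrt{0.08}\approx0.566$ and $\tau_H=\arccos(-\frac13)/\omega\approx3.38$, well beyond $\tau^*\approx1.37$.
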